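\title{Polytopes with vanishing Hadwiger invariants are bounded remainder sets}

\begin{abstract}
Let $1,\alpha_1,\dots,\alpha_d$ be linearly independent over $\mathbb{Q}$ and let $\Gamma=\mathbb{Z}\alpha+\mathbb{Z}^d$. We prove that, in every dimension $d\ge1$, a finite union of convex polytopes whose Hadwiger invariants with respect to $\Gamma$ all vanish is a bounded remainder set for the rotation of $\mathbb{T}^d$ by $\alpha$. We also show that the volume and these invariants classify such sets up to cutting into polytopes and translating by vectors of $\Gamma$, and we describe the transfer function. The proof uses an exact sequence of polyhedral chains and the fact that $\Gamma$ meets every proper subspace in a discrete group. The classes that the invariants do not detect form the group $H_d(\Gamma,\mathbb{Z})\cong\mathbb{Z}^{d+1}$, and they are accounted for by parallelepipeds spanned by vectors of $\Gamma$.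
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Bounded remainder sets}

Throughout the paper $d\ge1$, and $\alpha=(\alpha_1,\dots,\alpha_d)\in\mathbb{R}^d$ is a vector such that $1,\alpha_1,\dots,\alpha_d$ are linearly independent over $\mathbb{Q}$; we call this hypothesis \emph{rational independence}. We put
$$\Gamma=\mathbb{Z}\alpha+\mathbb{Z}^d .$$
For a bounded measurable set $S\subset\mathbb{R}^d$ of measure $|S|$ let $\chi_S(x)=\sum_{m\in\mathbb{Z}^d}\mathbf{1}_S(x+m)$. This is $S$ viewed on the torus $\mathbb{T}^d=\mathbb{R}^d/\mathbb{Z}^d$, with multiplicity. The set $S$ is a \emph{bounded remainder set} if there is a constant $C$ such that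
$$\Big|\sum_{j=0}^{n-1}\chi_S(x+j\alpha)-n\,|S|\Big|\le C$$
for every $n\ge1$ and almost every $x$. The sum counts the visits of the orbit $x,\,x+\alpha,\,x+2\alpha,\dots$ to $S$, and $n|S|$ is the expected number of visits; the definition asks that the two differ by an amount that does not grow with $n$.

The unit cube is a bounded remainder set, because $\chi_S=1$ almost everywhere. For $d=1$ and $0<\alpha<1$ the interval $S=[0,\alpha)$ is one, because $\chi_S(x)-\alpha=\{x-\alpha\}-\{x\}$, where $\{t\}$ is the fractional part, and the sum telescopes. New examples come from old ones by cutting and translating: if a piece $T$ of $S$ is moved by $\gamma=q\alpha+m\in\Gamma$, its contribution $\sum_{j<n}\chi_T(x+j\alpha)$ becomes $\sum_{j<n}\chi_T(x+(j-q)\alpha)$, and the two sums differ in at most $2|q|$ bounded terms. This is why the group $\Gamma$ governs the problem.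

A \emph{polytopal set} is a finite union of $d$-dimensional convex polytopes with disjoint interiors; null sets are ignored. Polytopal sets $S,S'$ are \emph{$\Gamma$-equidecomposable}, written $S\sim S'$, if up to null sets $S=\bigsqcup S_i$ and $S'=\bigsqcup(S_i+\gamma_i)$ with finitely many convex polytopes $S_i$ and vectors $\gamma_i\in\Gamma$.

\subsection{Hadwiger invariants}\label{sub:had}

For $0\le k\le d-1$, a \emph{$k$-flag} is a chain $\Phi=(V_{d-1},V_{d-2},\dots,V_k)$ of linear subspaces $\mathbb{R}^d=V_d\supset V_{d-1}\supset\dots\supset V_k$ with $\dim V_j=j$. For each $j$ a unit vector $n_j\in V_{j+1}$ orthogonal to $V_j$ is fixed. Given a $d$-dimensional convex polytope $P$, consider the chains of faces $P=F_d\supset F_{d-1}\supset\dots\supset F_k$ in which each $F_j$ is a facet of $F_{j+1}$ and the affine hull $\operatorname{aff}F_j$ is a translate of $V_j$. Let $\varepsilon_j=\pm1$ according as the outer unit normal of $F_{j+1}$ at $F_j$, taken inside $\operatorname{aff}F_{j+1}$, equals $\pm n_j$. For a subgroup $L\subset\mathbb{R}^d$, the \emph{Hadwiger invariant} $H_\Phi(P,L)$ is the function on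 $\mathbb{R}^d/(V_k+L)$ given by
$$H_\Phi(P,L)(x)=\sum\varepsilon_{d-1}\cdots\varepsilon_k\,\operatorname{vol}_k(F_k),$$
where the sum runs over the chains with $F_k\subset x+V_k+L$ and $\operatorname{vol}_0$ is counting measure. The definition is extended additively to polytopal sets; Lemma~\ref{lem:compare} shows that the result does not depend on the decomposition into convex polytopes. We write $H_\Phi(S,L)=0$ if the function vanishes identically. For $L=\mathbb{R}^d$ these are the classical Hadwiger invariants. The case of interest is $L=\Gamma$.

For $k=d-1$ the invariant looks at the facets parallel to a hyperplane $V$, sorts them into classes modulo $V+\Gamma$, and in each class subtracts the area facing $-n$ from the area facing $n$. A cut creates two facets with opposite normals, which cancel, and a translation by a vector of $\Gamma$ does not change the class. The flags with smaller $k$ repeat the same measurement on the facets of the facets, and so on down to the vertices. For $d=1$ there is only the $0$-flag, which counts, in each coset of $\Gamma$, the right endpoints minus the left endpoints. Two planar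 examples show what the smaller flags add and what they leave open.

\begin{example}\label{ex:rect}
Let $d=2$, $\alpha_1,\alpha_2>0$, and $R=[0,\alpha_1]\times[0,\alpha_2]$. The horizontal edges have equal length and opposite normals, and they lie in one class modulo $\mathbb{R}e_1+\Gamma$ because $(0,\alpha_2)=\alpha-\alpha_1e_1$. The same holds for the vertical edges, so the invariants of all $1$-flags vanish. For the $0$-flag $(\mathbb{R}e_1,0)$ with $n_1=e_2$, $n_0=e_1$, the vertices $0$ and $\alpha$ have sign $+1$, and $(\alpha_1,0)$, $(0,\alpha_2)$ have sign $-1$. If $(\alpha_1,0)=q\alpha+m$, the second coordinate gives $q=0$ and then $\alpha_1\in\mathbb{Z}$, which is false; the same argument excludes $(0,\alpha_2)\in\Gamma$. Hence the invariant takes the value $2$ on the coset $\Gamma$.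
\end{example}

\begin{example}\label{ex:shear}
Let $d=2$, $b\in\mathbb{R}$, and let $P$ be the parallelogram spanned by $e_1$ and $v=(b,\alpha_2)$. The two edges parallel to $v$ differ by $e_1\in\Gamma$ and have opposite normals, so the chains through them cancel in pairs. The two horizontal edges have length $1$ and lie in one class modulo $\mathbb{R}e_1+\Gamma$, since $v-\alpha\in\mathbb{R}e_1$; and the two endpoints of each of them differ by $e_1$ and have opposite signs $\varepsilon_0$. So all invariants vanish. Yet the horizontal edges differ by $v$, and $v\in\Gamma$ only if $b-\alpha_1\in\mathbb{Z}$.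
\end{example}

\subsection{The problem and the results}

The following facts are known.
\begin{enumerate}
\item[(K1)] If a polytope $S$ is a bounded remainder set, then $H_\Phi(S,\Gamma)=0$ for every $k$-flag $\Phi$, $0\le k\le d-1$.
\item[(K2)] For $d=1$, a finite union of intervals is a bounded remainder set if and only if all these invariants vanish.
\item[(K3)] For $d=2$, a convex polygon is a bounded remainder set if and only if all these invariants vanish.
\end{enumerate}
For instance, (K1) shows that the rectangle of Example~\ref{ex:rect} is not a bounded remainder set. The problem, posed in the paper of Grepstad and Lev \cite{GL}, is whether the necessary condition (K1) is also sufficient for $d\ge3$, even for convex sets: \emph{if $S\subset\mathbb{R}^d$ is a $d$-dimensional convex polytope with $H_\Phi(S,\Gamma)=0$ for all $k$-flags $\Phi$, $0\le k\le d-1$, must $S$ be a bounded remainder set?}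

The invariants are unchanged by $\Gamma$-equidecomposition, and they vanish on a parallelepiped spanned by vectors of $\Gamma$, whose opposite facets are $\Gamma$-translates of each other. So the simplest guess is that a set with vanishing invariants is assembled from such parallelepipeds by cutting and translating, and that the answer is yes. The reason for doubt is that the invariants record only total volumes. By Example~\ref{ex:shear} they do not force facets to be $\Gamma$-translates of each other. In dimension three one has to match polygons in a plane $V$ with only the small group $\Gamma\cap V$ at hand, and then to combine the matchings found in different directions into a statement about the solid. Both steps can be carried out, in every dimension and without convexity.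

\begin{theorem}\label{thm:main}
Let $d\ge1$ and let $S\subset\mathbb{R}^d$ be a polytopal set, for example a convex polytope. If $H_\Phi(S,\Gamma)=0$ for all $k$-flags $\Phi$, $0\le k\le d-1$, then $S$ is a bounded remainder set.
\end{theorem}

\begin{theorem}\label{thm:comp}
Let $S,S'\subset\mathbb{R}^d$ be nonempty polytopal sets.
\begin{enumerate}
\item[(1)] $S\sim S'$ if and only if $|S|=|S'|$ and $H_\Phi(S,\Gamma)=H_\Phi(S',\Gamma)$ for all $k$-flags $\Phi$, $0\le k\le d-1$.
\item[(2)] If all $H_\Phi(S,\Gamma)$ vanish, then $|S|\in\mathbb{Z}+\mathbb{Z}\alpha_1+\dots+\mathbb{Z}\alpha_d$, and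
$$\chi_S(x)-|S|=g(x)-g(x-\alpha)\quad\text{a.e.},\qquad g(x)=\sum_{i=1}^d\kappa_i\{x_i\}+\psi(x),$$
where $\kappa_i\in\mathbb{Z}$ and $\psi$ is an integer-valued function on $\mathbb{T}^d$ that is a finite integer combination of functions $\chi_P$ with $P$ a convex polytope.
\item[(3)] Let $S$ be a convex polytope. Then the following are equivalent: $S$ is a bounded remainder set; all $H_\Phi(S,\Gamma)$ vanish; $\chi_S-|S|$ has the form in \textup{(2)}. Two convex polytopes of equal volume that are bounded remainder sets are $\Gamma$-equidecomposable.
\end{enumerate}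
\end{theorem}

The fact (K1) is used only in part (3), and only for convex polytopes; necessity of the condition for nonconvex polytopal sets is neither used nor proved here. Apart from this, the paper relies on the basic facts of group homology recalled in Section~\ref{sec:hom} and, in Lemma~\ref{lem:fit} only, on Kronecker's theorem. Theorem~\ref{thm:main} uses neither (K1) nor Kronecker's theorem.

Section~\ref{sec:transfer} reduces Theorem~\ref{thm:main} to a congruence between $S$ and $d+1$ explicit parallelepipeds, and Section~\ref{sec:line} proves that congruence by hand on the line. Sections \ref{sec:chains}--\ref{sec:hom} build the general tools: the boundary of a polytopal function, the invariants as iterated boundaries, and the homology computation. The theorems are proved in Sections \ref{sec:gamma} and~\ref{sec:comp}.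

\section{Transfer functions and parallelepipeds}\label{sec:transfer}

Sets cannot be subtracted from one another, so we replace them by integer-valued functions. For an affine subspace $A\subset\mathbb{R}^d$ of dimension at least $1$, a \emph{polytope in $A$} means a convex polytope of dimension $\dim A$ contained in $A$, and $\mathrm{Pt}(A)$ is the group of finite $\mathbb{Z}$-linear combinations of indicators of polytopes in $A$, modulo functions that vanish almost everywhere on $A$. If $A$ is a point, $\mathrm{Pt}(A)=\mathbb{Z}$. The class of the indicator of $P$ is again written $\mathbf{1}_P$; a polytopal set $S$ gives an element $\mathbf{1}_S\in\mathrm{Pt}(\mathbb{R}^d)$. The translation $\tau_uh(x)=h(x-u)$ maps $\mathrm{Pt}(A)$ to $\mathrm{Pt}(A+u)$, and $\operatorname{vol}(f)=\int_Af$ defines a translation invariant homomorphism $\mathrm{Pt}(A)\to\mathbb{R}$.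

Let $L$ be a group of vectors that acts by translations on an abelian group $M$. We write $f\equiv f'\pmod L$ if $f-f'$ is a finite sum of elements $h-\tau_\lambda h$ with $h\in M$, $\lambda\in L$. The quotient of $M$ by this congruence is the group of \emph{coinvariants} $H_0(L,M)$, and $[f]$ denotes the class of $f$. The congruence $\mathbf{1}_S\equiv\mathbf{1}_{S'}\pmod\Gamma$ is the algebraic form of $S\sim S'$, in which overlaps and negative multiplicities are allowed along the way.

For $h\in\mathrm{Pt}(\mathbb{R}^d)$ put $\Pi h(x)=\sum_{m\in\mathbb{Z}^d}h(x+m)$. This is a finite integer combination of functions $\chi_P$, hence a bounded measurable integer-valued function on $\mathbb{T}^d$, defined almost everywhere, and $\Pi\mathbf{1}_S=\chi_S$. For a function $g$ on $\mathbb{T}^d$ put $\Delta g(x)=g(x)-g(x-\alpha)$; if $\chi_S-|S|=\Delta g$ a.e., then $g$ is called a \emph{transfer function} for $S$.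

\begin{lemma}\label{lem:tele}
If $S$ has a bounded measurable transfer function, then $S$ is a bounded remainder set.
\end{lemma}

\begin{proof}
Let $|g|\le M$ and $\chi_S-|S|=\Delta g$ outside a null set. The union of the translates of this set by $j\alpha$, $j\in\mathbb{Z}$, is null. For $x$ outside the union and all $n\ge1$,
$$\Big|\sum_{j=0}^{n-1}\chi_S(x+j\alpha)-n|S|\Big|=\big|g(x+(n-1)\alpha)-g(x-\alpha)\big|\le2M.\qedhere$$
\end{proof}

Let $Q_0$ be the unit cube and, for $1\le i\le d$, let $Q_i$ be the parallelepiped spanned by $\alpha$ and the vectors $e_j$, $j\ne i$. These are the parallelepipeds spanned by $d$ of the $d+1$ generators $e_1,\dots,e_d,\alpha$ of $\Gamma$. Their volumes are $|Q_0|=1$ and $|Q_i|=|\alpha_i|$, which is positive by rational independence.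

\begin{proposition}\label{prop:transfer}
Let $f\in\mathrm{Pt}(\mathbb{R}^d)$, and let $N\ge1$ and $n_0,\dots,n_d$ be integers with
\begin{equation}\label{eq:cong}
Nf\equiv\sum_{i=0}^dn_i\mathbf{1}_{Q_i}\pmod\Gamma .
\end{equation}
Then $N\operatorname{vol}(f)=n_0+\sum_{i\ge1}n_i|\alpha_i|$, and
$$N\big(\Pi f-\operatorname{vol}(f)\big)=\Delta g\quad\text{a.e.},\qquad g(x)=-\sum_{i=1}^d\operatorname{sgn}(\alpha_i)\,n_i\{x_i\}+\psi(x),$$
where $\psi$ is a finite integer combination of functions $\chi_P$ with $P$ a convex polytope.
\end{proposition}

\begin{proof}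
The first formula holds because volume is translation invariant. For the second we apply $\Pi$ to each term of the identity $Nf=\sum_in_i\mathbf{1}_{Q_i}+\sum_l(h_l-\tau_{\gamma_l}h_l)$ that \eqref{eq:cong} abbreviates.

\emph{The terms $h-\tau_\gamma h$.} For $\gamma=q\alpha+m$ we have $\Pi(h-\tau_\gamma h)(x)=\Pi h(x)-\Pi h(x-q\alpha)$. Put $\psi_0(x)=\sum_{r=0}^{q-1}\Pi h(x-r\alpha)$ if $q\ge0$ and $\psi_0(x)=-\sum_{r=1}^{|q|}\Pi h(x+r\alpha)$ if $q<0$. In both cases all terms but two cancel in $\psi_0(x)-\psi_0(x-\alpha)$, and $\Delta\psi_0=\Pi(h-\tau_\gamma h)$. Since $\Pi h(x-r\alpha)=\Pi(\tau_{r\alpha}h)(x)$, the function $\psi_0$ is a finite integer combination of functions $\chi_P$.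

\emph{The cube.} $\Pi\mathbf{1}_{Q_0}=1$ a.e.

\emph{The parallelepipeds $Q_i$, $i\ge1$.} A point $y$ lies in $Q_i$ exactly when $y_i=s\alpha_i$ with $0\le s\le1$ and $y_j\in s\alpha_j+[0,1]$ for $j\ne i$. Take $y=x+m$. The integer $m_i$ determines $s$, and for $x$ outside countably many hyperplanes there is then exactly one choice of each $m_j$, $j\neq i$. So $\Pi\mathbf{1}_{Q_i}(x)$ is the number of integers $m_i$ for which $x_i+m_i$ lies between $0$ and $\alpha_i$, which is a.e. equal to $\lfloor x_i\rfloor-\lfloor x_i-\alpha_i\rfloor$ if $\alpha_i>0$ and to the negative of this if $\alpha_i<0$. Writing $\lfloor t\rfloor=t-\{t\}$ gives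
$$\Pi\mathbf{1}_{Q_i}(x)=|\alpha_i|+\operatorname{sgn}(\alpha_i)\big(\{x_i-\alpha_i\}-\{x_i\}\big),$$
that is, $\Pi\mathbf{1}_{Q_i}-|\alpha_i|=\Delta\big(-\operatorname{sgn}(\alpha_i)\{x_i\}\big)$. Adding the terms gives the claim.
\end{proof}

If \eqref{eq:cong} holds for $f=\mathbf{1}_S$, then $g/N$ is a bounded transfer function for $S$. So Theorem~\ref{thm:main} follows once \eqref{eq:cong} is deduced from the vanishing of the invariants. From here on the problem is about the group $H_0(\Gamma,\mathrm{Pt}(\mathbb{R}^d))$, and a positive multiple $N$ costs nothing.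

\section{The line, and a look at the plane}\label{sec:line}

\subsection{The line}
For $a,b\in\mathbb{R}$ let $\langle a,b\rangle\in\mathrm{Pt}(\mathbb{R})$ be $\mathbf{1}_{[a,b]}$ if $a\le b$ and $-\mathbf{1}_{[b,a]}$ if $a>b$. Then $\langle a,b\rangle+\langle b,c\rangle=\langle a,c\rangle$ and $\operatorname{vol}\langle a,b\rangle=b-a$, and every $f\in\mathrm{Pt}(\mathbb{R})$ is a finite sum $\sum_i\langle a_i,b_i\rangle$. Let $L\subset\mathbb{R}$ be any subgroup, and suppose that every coset of $L$ contains as many of the $b_i$ as of the $a_i$. For $f=\mathbf{1}_S$ this is the vanishing of the invariant of the $0$-flag. We claim that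
\begin{equation}\label{eq:line}
\operatorname{vol}(f)\in L\qquad\text{and}\qquad f\equiv\langle0,\operatorname{vol}(f)\rangle\pmod L .
\end{equation}
There is a permutation $\sigma$ with $\lambda_i:=b_i-a_{\sigma(i)}\in L$. To use it, rebuild $f$ from its endpoints by joining each of them to the origin:
$$f=\sum_i\big(\langle0,b_i\rangle-\langle0,a_i\rangle\big)=\sum_i\big(\langle0,b_i\rangle-\langle0,a_{\sigma(i)}\rangle\big)=\sum_i\langle a_{\sigma(i)},a_{\sigma(i)}+\lambda_i\rangle .$$
For $a\in\mathbb{R}$ and $\lambda,\mu\in L$,
$$\langle a,a+\lambda\rangle=\langle a,0\rangle+\langle0,\lambda\rangle+\langle\lambda,a+\lambda\rangle=\langle0,\lambda\rangle-\big(\langle0,a\rangle-\tau_\lambda\langle0,a\rangle\big)\equiv\langle0,\lambda\rangle,$$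
and $\langle0,\lambda+\mu\rangle=\langle0,\lambda\rangle+\tau_\lambda\langle0,\mu\rangle\equiv\langle0,\lambda\rangle+\langle0,\mu\rangle$. Hence $f\equiv\langle0,\sum_i\lambda_i\rangle$, and taking volumes gives \eqref{eq:line}. For $L=\Gamma$ and $\operatorname{vol}(f)=n_0+q\alpha$ we obtain $f\equiv n_0\langle0,1\rangle+q\langle0,\alpha\rangle$, which is \eqref{eq:cong} with $N=1$. This proves Theorem~\ref{thm:main} for $d=1$.

Three features of this argument persist in all dimensions. The function $f$ is recovered from its boundary by coning from a base point. The invariants say that the boundary cancels modulo $L$. The classes whose boundary cancels form a small group, here a copy of $L$ through $\lambda\mapsto[\langle0,\lambda\rangle]$, and the volume is injective on it.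

\subsection{The plane}
Let $d=2$ and let $S$ be a polygon with vanishing invariants. Fix a line $W$ through $0$ and a class $\xi$ modulo $W+\Gamma$. Take the edges of $S$ that are parallel to $W$ and lie in $\xi$, give them the sign of their outer normal, and move them by vectors of $\Gamma$ to one line of the class, which we identify with $W$. The result is an element $f_{W,\xi}\in\mathrm{Pt}(W)$, determined modulo $\Gamma\cap W$. The $0$-flag $(W,0)$ says that its endpoints cancel modulo $\Gamma\cap W$, and the $1$-flag $(W)$ says that its total length is $0$. So \eqref{eq:line} gives $f_{W,\xi}\equiv0$. In Example~\ref{ex:shear}, with $W=\mathbb{R}e_1$ and $c=b-\alpha_1$, the top edge is moved by $-\alpha$, and up to sign $f_{W,\xi}=\langle c,c+1\rangle-\langle0,1\rangle=\tau_1\langle0,c\rangle-\langle0,c\rangle$: the edges match after one cut.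

Thus the boundary of $S$, as a sum of oriented segments, has the form $\sum_\gamma(h_\gamma-\tau_\gamma h_\gamma)$. If every $h_\gamma$ were the boundary of some $k_\gamma\in\mathrm{Pt}(\mathbb{R}^2)$, we would get $\mathbf{1}_S=\sum_\gamma(k_\gamma-\tau_\gamma k_\gamma)$ and $|S|=0$. So the $h_\gamma$ are not closed, and what remains to be known about $S$ is the pattern in which their endpoints cancel. For the unit square the boundary is $(1-\tau_{e_2})\langle0,e_1\rangle-(1-\tau_{e_1})\langle0,e_2\rangle$, where $\langle0,e_i\rangle$ is the oriented segment from $0$ to $e_i$. Its endpoints are $(\tau_{e_i}-1)\delta_0$, with $\delta_0$ the point $0$, and they cancel because $\tau_{e_1}$ and $\tau_{e_2}$ commute. Group homology is the bookkeeping for such patterns: we shall see that they form the group $H_2(\Gamma,\mathbb{Z})\cong\bigwedge^2\Gamma$ of rank $3$, the number of parallelograms $Q_0,Q_1,Q_2$. The difficulty is that the $h_\gamma$ are not unique. The pattern is independent of the choice because certain higher homology groups vanish, and they vanish because $\Gamma\cap W$ is discrete for every line $W$.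

\section{Polyhedral chains}\label{sec:chains}

Since the argument descends from a space to its hyperplanes, we work in an arbitrary linear subspace $U\subset\mathbb{R}^d$, of dimension $p$. Put
$$C_i(U)=\bigoplus_{A\subset U,\ \dim A=i}\mathrm{Pt}(A)\quad(0\le i\le p),\qquad C_{-1}(U)=\mathbb{Z},$$
the sum being over affine subspaces. So $C_p(U)=\mathrm{Pt}(U)$, and $C_0(U)$ is the free abelian group on the points $\delta_x$, $x\in U$. For an $i$-dimensional polytope $P$, $\mathbf{1}_P\in C_i(U)$ lies in the summand $\mathrm{Pt}(\operatorname{aff}P)$. Translations by vectors of $U$ act on $C_i(U)$, and we let them act trivially on $C_{-1}(U)$.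

\subsection{Jumps and the boundary}
The boundary of $\mathbf{1}_P$ should be the signed sum of the facets of $P$. An element of $\mathrm{Pt}(A)$ has many representations by polytopes, so we define the boundary through the function itself, by its jumps across hyperplanes.

Fix an orientation of each linear subspace of $\mathbb{R}^d$; for the zero space the empty basis is positive. An affine subspace inherits the orientation of its direction, so translations preserve orientations. For affine subspaces $B\subset A$ with $\dim A=\dim B+1$, let $n_{A,B}$ be the unit vector parallel to $A$ and orthogonal to $B$ such that $n_{A,B}$ followed by a positive basis for $B$ is a positive basis for $A$. It depends only on the directions of $A$ and $B$. For $f\in\mathrm{Pt}(A)$ put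
$$J_Bf(y)=\lim_{t\downarrow0}\big(f(y-tn_{A,B})-f(y+tn_{A,B})\big)\qquad\text{for a.e. }y\in B,$$
where ``a.e.'' is void if $B$ is a point. For a polytope $P$ in $A$ and a facet $F$ of $P$, let $\varepsilon(F,P)=\pm1$ according as the outer unit normal of $P$ at $F$ is $\pm n_{A,\operatorname{aff}F}$.

\begin{lemma}\label{lem:jump}
$J_B$ is a well-defined homomorphism $\mathrm{Pt}(A)\to\mathrm{Pt}(B)$, and $J_{B+u}\tau_u=\tau_uJ_B$. For a polytope $P$ in $A$ we have $J_B\mathbf{1}_P=\varepsilon(F,P)\mathbf{1}_F$ if $F=P\cap B$ is a facet of $P$, and $J_B\mathbf{1}_P=0$ otherwise.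
\end{lemma}

\begin{proof}
Let $f=\sum_lc_l\mathbf{1}_{P_l}$, and consider the finite family of hyperplanes of $A$ formed by $B$ and the affine hulls of all facets of the $P_l$. Its complement in $A$ is a finite union of open convex cells. Each $P_l$ is an intersection of half-spaces bounded by members of the family, so it contains a given cell or is disjoint from it, and $f$ is constant on each cell. Almost every $y\in B$ lies on no member other than $B$. For such $y$ each of the points $y\pm tn_{A,B}$ stays in one cell for small $t>0$, so the limit exists. If $f=0$ a.e., then $f=0$ on every cell and the limit is $0$. The limit is additive in $f$, so two representatives of one class give the same result. The translation rule holds because $n_{A+u,B+u}=n_{A,B}$.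

Let $f=\mathbf{1}_P$. The limit is $0$ at points $y\in B\setminus P$ and at points $y\in B$ interior to $P$. If $B$ meets the interior of $P$, the remaining points of $B$ form the boundary in $B$ of the convex set $B\cap P$, which is null. Otherwise $P$ lies on one side of $B$, so $B\cap P$ is empty or a face of $P$, and it is null in $B$ unless it is a facet $F$. At a relative interior point $y$ of $F$ exactly one of $y\pm tn_{A,B}$ lies in $P$; it is $y-tn_{A,B}$ if the outer normal is $n_{A,B}$. So the limit is $\varepsilon(F,P)$. In particular $J_B$ takes values in $\mathrm{Pt}(B)$.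
\end{proof}

For $f\in\mathrm{Pt}(A)$, $\dim A\ge1$, define $\partial f=\sum_BJ_Bf$, summed over the hyperplanes $B$ of $A$; only finitely many terms are nonzero. Put $\partial\delta_x=1\in C_{-1}(U)$. This defines homomorphisms $\partial:C_i(U)\to C_{i-1}(U)$, $0\le i\le p$, that commute with translations, and
$$\partial\mathbf{1}_P=\sum_{F\text{ facet of }P}\varepsilon(F,P)\,\mathbf{1}_F .$$

\begin{lemma}\label{lem:dd}
Let $P$ be a polytope of dimension at least $2$, let $G$ be a face of codimension $2$, and let $F_1,F_2$ be the two facets of $P$ that contain $G$. Then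
\begin{equation}\label{eq:sign}
\varepsilon(F_1,P)\,\varepsilon(G,F_1)+\varepsilon(F_2,P)\,\varepsilon(G,F_2)=0 .
\end{equation}
Consequently $\partial\partial=0$.
\end{lemma}

\begin{proof}
Let $\nu_i$ be the outer unit normal of $P$ at $F_i$ and $\mu_i$ the outer unit normal of $F_i$ at $G$. By the definition of the vectors $n_{A,B}$, the product $\varepsilon(F_i,P)\varepsilon(G,F_i)$ is the sign in $\operatorname{aff}P$ of the basis formed by $\nu_i$, $\mu_i$ and a positive basis for $\operatorname{aff}G$. The pairs $(\nu_1,\mu_1)$ and $(\nu_2,\mu_2)$ are bases of the plane parallel to $\operatorname{aff}P$ and orthogonal to $G$. Near a relative interior point of $G$, the section of $P$ by this plane is an angle with sides along $-\mu_1$ and $-\mu_2$, and $\nu_i$ is the outer normal of the angle at the $i$th side. The reflection in the bisector exchanges the two pairs, so they have opposite orientations. This is \eqref{eq:sign}.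

The facets of the facets of $P$ are the faces of codimension $2$, and by \eqref{eq:sign} each of them has coefficient $0$ in $\partial\partial\mathbf{1}_P$. For a segment, $\partial\mathbf{1}_P=\pm(\delta_x-\delta_y)$ and $\partial\partial\mathbf{1}_P=\pm(1-1)=0$.
\end{proof}

\subsection{Exactness}
On the line, $\langle a,b\rangle=\langle0,b\rangle-\langle0,a\rangle$ recovers an interval from its endpoints. The general form of this identity is a contracting homotopy given by cones.

\begin{proposition}\label{prop:exact}
The sequence $0\to C_p(U)\to C_{p-1}(U)\to\dots\to C_0(U)\to C_{-1}(U)=\mathbb{Z}\to0$ is exact.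
\end{proposition}

\begin{proof}
Fix $o\in U$ and write $o*P$ for the convex hull of $\{o\}\cup P$. Define $c:C_i\to C_{i+1}$ for $-1\le i\le p$, where $C_{p+1}=0$, by $c(1)=\delta_o$ on $C_{-1}$ and, for a polytope $P$ in $A$ with $\dim A=i\ge0$, by
$$c\mathbf{1}_P=0\ \text{ if }o\in A,\qquad c\mathbf{1}_P=\varepsilon(P,o*P)\,\mathbf{1}_{o*P}\ \text{ if }o\notin A .$$
To see that $c$ is well defined on $\mathrm{Pt}(A)$ for $o\notin A$, let $A'=\operatorname{aff}(\{o\}\cup A)$. The outer normal of $o*P$ at its base $P$ is the normal to $A$ in $A'$ that points away from $o$, so the sign depends only on $A$. For a function $f$ on $A$ let $\hat f$ be the function on $A'$ with $\hat f(o+s(a-o))=f(a)$ for $a\in A$, $0<s\le1$, and $\hat f=0$ elsewhere. The map $f\mapsto\hat f$ is additive, sends $\mathbf{1}_P$ to $\mathbf{1}_{o*P}$ a.e., and sends functions that vanish a.e. on $A$ to functions that vanish a.e. on $A'$.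

We show that $\partial c+c\,\partial=\mathrm{id}$ on each $C_i$, with $\partial=0$ on $C_{-1}$. Then $\partial z=0$ implies $z=\partial cz$, which together with $\partial\partial=0$ is exactness. On $C_{-1}$ we have $\partial c(1)=\partial\delta_o=1$.

\emph{Case $i=0$.} If $x\ne o$, then $\partial c\,\delta_x=\delta_x-\delta_o$, since the two endpoints of a segment have opposite signs, and $c\,\partial\delta_x=\delta_o$. If $x=o$, then $c\,\delta_o=0$ and $c\,\partial\delta_o=\delta_o$.

\emph{Case $i\ge1$, $o\notin A$.} The facets of the pyramid $o*P$ are $P$ and the pyramids $o*F$ over the facets $F$ of $P$, and $F$ lies in exactly the two facets $P$ and $o*F$. Multiplying \eqref{eq:sign} for this configuration by $\varepsilon(P,o*P)\varepsilon(F,o*F)$ gives $\varepsilon(P,o*P)\varepsilon(o*F,o*P)=-\varepsilon(F,P)\varepsilon(F,o*F)$. Hence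
\begin{align*}
\partial c\mathbf{1}_P&=\mathbf{1}_P+\sum_F\varepsilon(P,o*P)\,\varepsilon(o*F,o*P)\,\mathbf{1}_{o*F}\\
&=\mathbf{1}_P-\sum_F\varepsilon(F,P)\,\varepsilon(F,o*F)\,\mathbf{1}_{o*F}=\mathbf{1}_P-c\,\partial\mathbf{1}_P .
\end{align*}

\emph{Case $i\ge1$, $o\in A$.} Now $c\mathbf{1}_P=0$, and we must show that $\mathbf{1}_P$ equals
$$c\,\partial\mathbf{1}_P=\sum_{F:\ o\notin\operatorname{aff}F}\sigma_F\,\mathbf{1}_{o*F},\qquad\sigma_F=\varepsilon(F,P)\,\varepsilon(F,o*F).$$
Here $P$ and $o*F$ are polytopes in $A$ with the common facet $F$, so $\sigma_F=+1$ if $o$ and $P$ lie on the same side of $\operatorname{aff}F$, and $\sigma_F=-1$ otherwise. Exclude from $A$ the null set formed by $o$, the facets of $P$, the hyperplanes $\operatorname{aff}F$ that contain $o$, and the lines joining $o$ to points $z\ne o$ of faces of codimension at least $2$. Let $y\in A$ be another point, and follow the ray $o+s(y-o)$, $s>0$. A point where it meets the boundary of $P$ lies in the relative interior of a facet $F$; we have $o\notin\operatorname{aff}F$, since otherwise the whole ray and with it $y$ would lie in $\operatorname{aff}F$;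 so the ray crosses $F$ transversally; and $s\ne1$, since $y\notin F$. Moreover $y\in o*F$ if and only if the ray meets $F$ at some $s>1$. If the ray exits $P$ through $F$, then $o$ lies on the inner side of $\operatorname{aff}F$ and $\sigma_F=1$; if it enters through $F$, then $\sigma_F=-1$. So $\sum_F\sigma_F\mathbf{1}_{o*F}(y)$ is the number of exits minus the number of entries at parameters $s>1$. The ray lies outside $P$ for large $s$, so this difference is $\mathbf{1}_P(y)$.
\end{proof}

The operator $c$ depends on $o$ and does not commute with translations. Passing to coinvariants can therefore destroy exactness, and Section~\ref{sec:hom} measures by how much.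

\section{The invariants as iterated jumps}\label{sec:inv}

We now extend the invariants from sets to elements of $\mathrm{Pt}(U)$ and show that the invariants of $f$ are those of the pieces of $\partial f$. This makes induction on the dimension possible. Let $L\subset U$ be a subgroup, and write $L_W=L\cap W$ for a subspace $W\subset U$. A $k$-flag in $U=V_p$ is a chain $\Phi=(V_{p-1},\dots,V_k)$ as in Section~\ref{sub:had}, but now $0\le k\le p$, the $p$-flag being empty. For $f\in\mathrm{Pt}(U)$ and $x\in U$ put
\begin{equation}\label{eq:H}
H_\Phi(f,L)(x)=\sum_{A_k}\int_{A_k}J_{A_k}J_{A_{k+1}}\cdots J_{A_{p-1}}f\;d\operatorname{vol}_k,\qquad A_j:=A_k+V_j,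
\end{equation}
where $A_k$ runs over the cosets of $V_k$ contained in $x+V_k+L$, and $J_{A_j}$ maps $\mathrm{Pt}(A_{j+1})$ to $\mathrm{Pt}(A_j)$. Only finitely many terms are nonzero. The invariant of the empty flag is $\operatorname{vol}(f)$.

\begin{lemma}\label{lem:compare}
$H_\Phi(f,L)$ is additive in $f$ and depends only on the class of $f$ modulo $L$. For $U=\mathbb{R}^d$, $k\le d-1$ and a polytopal set $S$, the invariant $H_\Phi(S,L)$ of Section~\ref{sub:had} equals $\pm H_\Phi(\mathbf{1}_S,L)$, with a sign that does not depend on $S$.
\end{lemma}

\begin{proof}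
Additivity follows from Lemma~\ref{lem:jump}. For $\lambda\in L$ the map $A_k\mapsto A_k+\lambda$ permutes the cosets in \eqref{eq:H}, and $J_{A+\lambda}\tau_\lambda=\tau_\lambda J_A$, so $H_\Phi(\tau_\lambda f,L)=H_\Phi(f,L)$.

Let $P$ be a polytope in $\mathbb{R}^d$ and fix $A_k$. Applying Lemma~\ref{lem:jump} repeatedly, the integrand in \eqref{eq:H} for $f=\mathbf{1}_P$ is $\varepsilon(F_{d-1},F_d)\cdots\varepsilon(F_k,F_{k+1})\mathbf{1}_{F_k}$ if each $F_j:=P\cap A_j$ is a facet of $F_{j+1}$, and $0$ otherwise. Conversely, a chain as in Section~\ref{sub:had} arises in this way from exactly one coset, namely $A_k=\operatorname{aff}F_k$, since then $\operatorname{aff}F_j=A_k+V_j$; and $F_k\subset x+V_k+L$ if and only if $A_k\subset x+V_k+L$, because the right side is a union of cosets of $V_k$. The signs $\varepsilon_j$ and $\varepsilon(F_j,F_{j+1})$ differ by the sign in $n_j=\pm n_{V_{j+1},V_j}$, which is independent of $P$. Summing over the polytopes that make up $S$ gives the claim.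
\end{proof}

Let $p\ge1$. For each hyperplane $W$ of $U$ through $0$ and each class $\xi\in U/(W+L)$ choose a representative $x_\xi\in U$, and let $\mathcal{A}(W,\xi)$ be the set of cosets $A=x_\xi+\lambda+W$, $\lambda\in L$. Every affine hyperplane of $U$ belongs to exactly one of these sets. For $A\in\mathcal{A}(W,\xi)$ choose a point $a_A\in A\cap(x_\xi+L)$, and for $f\in\mathrm{Pt}(U)$ put
$$f_{W,\xi}=\sum_{A\in\mathcal{A}(W,\xi)}\tau_{-a_A}J_Af\ \in\mathrm{Pt}(W).$$

\begin{lemma}\label{lem:descent}
Let $f\in\mathrm{Pt}(U)$, $p\ge1$.
\begin{enumerate}
\item[(a)] If $f_{W,\xi}\equiv0\pmod{L_W}$ for all $W$ and $\xi$, then $\partial f\equiv0\pmod L$ in $C_{p-1}(U)$.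
\item[(b)] For a $k$-flag $\Psi=(V_{p-2},\dots,V_k)$ in $W$, $0\le k\le p-1$, and $w\in W$,
$$H_\Psi(f_{W,\xi},L_W)(w)=H_{(W,\Psi)}(f,L)(x_\xi+w).$$
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $x_\xi-a_A\in L$, we have $J_Af\equiv\tau_{x_\xi}\tau_{-a_A}J_Af\pmod L$. Summing over all $A$ gives $\partial f\equiv\sum_{W,\xi}\tau_{x_\xi}f_{W,\xi}$. If $f_{W,\xi}$ is a sum of terms $h-\tau_\mu h$ with $\mu\in L_W$, then $\tau_{x_\xi}f_{W,\xi}$ is the sum of the terms $\tau_{x_\xi}h-\tau_\mu\tau_{x_\xi}h$, so it is congruent to $0$ modulo $L$.

(b) By the translation rule for jumps, the left side is the sum, over $A\in\mathcal{A}(W,\xi)$ and over the cosets $D\subset w+V_k+L_W$ of $V_k$, of the integral over $D+a_A$ of the iterated jump of $J_Af$ along the subspaces $D+a_A+V_j$, $k\le j\le p-2$. So it suffices to show that $(A,D)\mapsto A_k:=D+a_A$ is a bijection onto the set of cosets of $V_k$ contained in $x_\xi+w+V_k+L$, and that $A=A_k+W$. If $D=w+\mu+V_k$ with $\mu\in L_W$ and $a_A=x_\xi+\lambda'$ with $\lambda'\in L$, then $A_k=x_\xi+w+\mu+\lambda'+V_k$ is such a coset, and $A_k+W=a_A+W=A$. Conversely, let $A_k=x_\xi+w+\lambda+V_k$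 with $\lambda\in L$. Then necessarily $A=A_k+W=x_\xi+\lambda+W$ and $D=A_k-a_A$. Writing $a_A=x_\xi+\lambda'$, we get $\lambda-\lambda'\in L\cap W$, so $D=w+(\lambda-\lambda')+V_k$ is an admissible coset.
\end{proof}

\section{Classes with vanishing boundary}\label{sec:hom}

For $p\ge1$ and a subgroup $L\subset U$ let
$$K(U,L)=\ker\big(\partial_*:H_0(L,\mathrm{Pt}(U))\to H_0(L,C_{p-1}(U))\big),$$
the group of classes $[f]$ with $\partial f\equiv0\pmod L$. The invariants will place $[f]$ in $K(U,L)$, so this group has to be computed. It contains the expected elements. If $\gamma_1,\dots,\gamma_p\in L$ are linearly independent over $\mathbb{R}$, $Q$ is the parallelepiped they span, and $F_i$ is the facet spanned by the $\gamma_j$ with $j\ne i$, then the facets of $Q$ are the $F_i$ and $F_i+\gamma_i$, with opposite normals. So $\partial\mathbf{1}_Q=\sum_i\varepsilon(F_i,Q)(\mathbf{1}_{F_i}-\tau_{\gamma_i}\mathbf{1}_{F_i})$ and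
\begin{equation}\label{eq:par}
[\mathbf{1}_Q]\in K(U,L).
\end{equation}
What we need is an upper bound for $K(U,L)$. The map $\partial$ is injective on $\mathrm{Pt}(U)$, and the failure of an injection to stay injective on coinvariants is measured by the first homology group.

\subsection{Group homology}
Let $L$ be an abelian group. An $L$-module is an abelian group with an action of $L$ by automorphisms, that is, a module over the group ring $\mathbb{Z}[L]$. The homology groups are $H_j(L,M)=\operatorname{Tor}_j^{\mathbb{Z}[L]}(\mathbb{Z},M)$, $j\ge0$, where $L$ acts trivially on $\mathbb{Z}$. (The subscript distinguishes them from the invariants $H_\Phi$.) We use only the following textbook facts.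
\begin{enumerate}
\item[(H1)] $H_0(L,M)$ is the group of coinvariants, and $H_j(0,M)=0$ for $j\ge1$.
\item[(H2)] A short exact sequence $0\to M'\to M\to M''\to0$ of $L$-modules gives a long exact sequence $\dots\to H_{j+1}(L,M)\to H_{j+1}(L,M'')\to H_j(L,M')\to H_j(L,M)\to\cdots$, for $j\ge 0$.
\item[(H3)] $H_j(L,\cdot)$ commutes with direct sums.
\item[(H4)] (Shapiro's lemma.) $H_j(L,\mathbb{Z}[L]\otimes_{\mathbb{Z}[L']}M')\cong H_j(L',M')$ for a subgroup $L'\subset L$ and an $L'$-module $M'$. An $L$-module $M=\bigoplus_{a\in X}M_a$, where $L$ acts transitively on the set $X$ and $\lambda M_a=M_{\lambda a}$, has this form, with $L'$ the stabilizer of an element $a_0$ and $M'=M_{a_0}$.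
\item[(H5)] If $L\cong\mathbb{Z}^r$, then $H_j(L,\mathbb{Z})\cong\bigwedge^jL$, which is free of rank $\binom rj$ and is $0$ for $j>r$.
\end{enumerate}
Recall also that a finitely generated subgroup of $U$ is free abelian, as are its subgroups, and that a subgroup of $U$ is discrete if and only if it is generated by vectors that are linearly independent over $\mathbb{R}$. A discrete subgroup thus has rank at most $p$, and its subgroups are discrete.

\subsection{Discrete groups and dimension shifting}

\begin{lemma}\label{lem:acyclic}
If $L\subset U$ is discrete, then $H_j(L,\mathrm{Pt}(U))=0$ for all $j\ge1$.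
\end{lemma}

\begin{proof}
Let $L$ be generated by linearly independent vectors $\gamma_1,\dots,\gamma_r$, let $U'$ be a complement of their span in $U$, and let $D=\{\sum t_i\gamma_i+u: 0\le t_i\le1,\ u\in U'\}$. The sets $D+\lambda$, $\lambda\in L$, cover $U$ and overlap in null sets, and a bounded set meets only finitely many of them. Each is a finite intersection of half-spaces, so it meets a polytope in a polytope or a null set. Hence every $f\in\mathrm{Pt}(U)$ is the finite sum $\sum_\lambda f\cdot\mathbf{1}_{D+\lambda}$ of elements of $\mathrm{Pt}(U)$, and $\mathrm{Pt}(U)=\bigoplus_{\lambda\in L}M_\lambda$, where $M_\lambda$ consists of the classes that vanish a.e. outside $D+\lambda$. The group $L$ permutes the summands transitively with trivial stabilizer, so (H4) and (H1) apply.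
\end{proof}

\begin{lemma}\label{lem:K}
Let $p\ge1$ and let $L\subset U$ be a subgroup such that $L_W$ is discrete for every subspace $W\subsetneq U$. Then $K(U,L)\cong H_p(L,\mathbb{Z})$.
\end{lemma}

\begin{proof}
Let $0\le i\le p-1$. Group the summands $\mathrm{Pt}(A)$ of $C_i(U)$ by the direction $W$ of $A$ and by the $L$-orbit of the coset $A\in U/W$. The stabilizer of a coset is $L_W$, and $\mathrm{Pt}(A)\cong\mathrm{Pt}(W)$ as $L_W$-modules by translation. The orbits correspond to the elements of $U/(W+L)$. By (H3), (H4) and Lemma~\ref{lem:acyclic},
\begin{equation}\label{eq:vanish}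
H_j(L,C_i(U))\cong\bigoplus_{\dim W=i}\ \bigoplus_{\xi\in U/(W+L)}H_j(L_W,\mathrm{Pt}(W))=0\qquad(j\ge1).
\end{equation}
Let $Z_i=\ker(\partial:C_i(U)\to C_{i-1}(U))$ for $0\le i\le p-1$ and $Z_{-1}=\mathbb{Z}$. By Proposition~\ref{prop:exact}, $\partial:\mathrm{Pt}(U)\to Z_{p-1}$ is an isomorphism of $L$-modules, and the sequences $0\to Z_i\to C_i(U)\to Z_{i-1}\to0$ are exact. The first statement identifies $K(U,L)$ with the kernel of $H_0(L,Z_{p-1})\to H_0(L,C_{p-1}(U))$. By (H2) for $i=p-1$,
$$0=H_1(L,C_{p-1}(U))\to H_1(L,Z_{p-2})\to H_0(L,Z_{p-1})\to H_0(L,C_{p-1}(U))$$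
is exact, so $K(U,L)\cong H_1(L,Z_{p-2})$. For $j\ge1$, the groups $H_{j+1}(L,C_i(U))$ and $H_j(L,C_i(U))$ both vanish, so $H_j(L,Z_i)\cong H_{j+1}(L,Z_{i-1})$. Hence
$$K(U,L)\cong H_1(L,Z_{p-2})\cong H_2(L,Z_{p-3})\cong\dots\cong H_p(L,Z_{-1})=H_p(L,\mathbb{Z}).\qedhere$$
\end{proof}

For $p=1$ the hypothesis is empty and the lemma gives $K(\mathbb{R},L)\cong L$ for finitely generated $L$, in agreement with \eqref{eq:line}.

\begin{remark}\label{rem:fail}
Discreteness cannot be dropped in Lemma~\ref{lem:acyclic}. If $L\subset\mathbb{R}$ has rank $2$, the sequence $0\to\mathrm{Pt}(\mathbb{R})\to C_0(\mathbb{R})\to\mathbb{Z}\to0$ and \eqref{eq:vanish} give $H_1(L,\mathrm{Pt}(\mathbb{R}))\cong H_2(L,\mathbb{Z})\cong\mathbb{Z}$. So if a subgroup of the plane meets a line in such a group, as $\mathbb{Z}(\beta,0)+\mathbb{Z}^2$ does for irrational $\beta$, then \eqref{eq:vanish} fails for $i=j=1$ and the proof of Lemma~\ref{lem:K} breaks down.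
\end{remark}

For discrete groups the invariants, together with the volume, are complete.

\begin{proposition}\label{prop:discrete}
Let $L\subset U$ be discrete and let $f\in\mathrm{Pt}(U)$ satisfy $H_\Phi(f,L)=0$ for all $k$-flags $\Phi$ in $U$, $0\le k\le p$; in particular $\operatorname{vol}(f)=0$. Then $f\equiv0\pmod L$.
\end{proposition}

\begin{proof}
We use induction on $p$. For $p=0$ we have $f=\operatorname{vol}(f)=0$. Let $p\ge1$. By Lemma~\ref{lem:descent}(b), each $f_{W,\xi}$ has vanishing invariants with respect to $L_W$ for all $k$-flags in $W$, $0\le k\le p-1=\dim W$. The group $L_W$ is discrete, so $f_{W,\xi}\equiv0\pmod{L_W}$ by induction, and $[f]\in K(U,L)$ by Lemma~\ref{lem:descent}(a). By Lemma~\ref{lem:K} and (H5), $K(U,L)\cong\bigwedge^pL$. If $L$ has rank less than $p$, this group is $0$. Otherwise $L$ is generated by $p$ linearly independent vectors and $K(U,L)\cong\mathbb{Z}$. By \eqref{eq:par} it contains a class of positive volume. A nonzero homomorphism $\mathbb{Z}\to\mathbb{R}$ is injective, so $\operatorname{vol}(f)=0$ gives $[f]=0$.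
\end{proof}

\section{The group $\Gamma$ and the proof of Theorem~\ref{thm:main}}\label{sec:gamma}

Since $\alpha_1$ is irrational, $\Gamma$ is free of rank $d+1$ with basis $e_1,\dots,e_d,\alpha$. It is not discrete, but its rank exceeds the dimension by only one, and the excess is invisible in proper subspaces. This is the first essential use of rational independence.

\begin{lemma}\label{lem:T}
For every subspace $W\subsetneq\mathbb{R}^d$ the group $\Gamma\cap W$ is discrete.
\end{lemma}

\begin{proof}
Replacing $W$ by the real span of $\Gamma\cap W$ does not change the group, so we may assume that $\Gamma\cap W$ spans $W$. Let $k=\dim W$. If the rank of $\Gamma\cap W$ is at most $k$, then a $\mathbb{Z}$-basis, which spans $W$, is linearly independent over $\mathbb{R}$, and we are done. Suppose the rank is at least $k+1$. The homomorphism $q\alpha+m\mapsto q$ from $\Gamma\cap W$ to $\mathbb{Z}$ has kernel $\mathbb{Z}^d\cap W$, whose rank is at most $k$ because integer vectors independent over $\mathbb{Q}$ are independent over $\mathbb{R}$. So the kernel has rank exactly $k$, and $W$ contains a vector $q\alpha+m$ with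 $q\ne0$. Then $W$ is spanned by integer vectors and is proper, so it is orthogonal to some $u\in\mathbb{Z}^d\setminus\{0\}$. The relation $q\,u\cdot\alpha+u\cdot m=0$ contradicts rational independence.
\end{proof}

Put $K=K(\mathbb{R}^d,\Gamma)$. The isomorphism of Lemma~\ref{lem:K} is a composite of connecting maps, and it would take some work to follow a parallelepiped through it. This is not needed: the rank of $K$ and the volumes of the $Q_i$ suffice, by a second use of rational independence.

\begin{proposition}\label{prop:K}
\begin{enumerate}
\item[(a)] If $f\in\mathrm{Pt}(\mathbb{R}^d)$ and $H_\Phi(f,\Gamma)=0$ for all $k$-flags $\Phi$, $0\le k\le d-1$, then $[f]\in K$.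
\item[(b)] $K\cong\bigwedge^d\Gamma\cong\mathbb{Z}^{d+1}$. The classes $[\mathbf{1}_{Q_0}],\dots,[\mathbf{1}_{Q_d}]$ freely generate a subgroup of finite index in $K$, and the volume is injective on $K$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Let $W$ be a hyperplane through $0$. By Lemma~\ref{lem:descent}(b), the invariants of $f_{W,\xi}$ with respect to $\Gamma_W$ vanish for all $k$-flags in $W$, $0\le k\le d-1$; the empty flag in $W$ corresponds to the $(d-1)$-flag $(W)$ in $\mathbb{R}^d$. The group $\Gamma_W$ is discrete by Lemma~\ref{lem:T}, so $f_{W,\xi}\equiv0\pmod{\Gamma_W}$ by Proposition~\ref{prop:discrete}. Lemma~\ref{lem:descent}(a) gives $\partial f\equiv0\pmod\Gamma$.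

(b) The isomorphisms follow from Lemmas \ref{lem:T} and~\ref{lem:K} and (H5), as $\binom{d+1}d=d+1$. By \eqref{eq:par} the classes $[\mathbf{1}_{Q_i}]$ lie in $K$. Their volumes $1,|\alpha_1|,\dots,|\alpha_d|$ are linearly independent over $\mathbb{Q}$. So the classes freely generate a subgroup $K_0$ of rank $d+1$, hence of finite index $N$, and the volume is injective on $K_0$. If $z\in K$ has volume $0$, then $Nz\in K_0$ has volume $0$, so $Nz=0$, and $z=0$ because $K$ is torsion-free.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:compare}, $f=\mathbf{1}_S$ satisfies the hypothesis of Proposition~\ref{prop:K}(a). So $[f]\in K$, and by part (b) the congruence \eqref{eq:cong} holds for some integers $N\ge1$ and $n_i$. By Proposition~\ref{prop:transfer}, $\chi_S-|S|=\Delta(g/N)$ a.e. with $g$ bounded and measurable, and Lemma~\ref{lem:tele} completes the proof.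
\end{proof}

Convexity of $S$ played no role, because the argument takes place in the group $\mathrm{Pt}(\mathbb{R}^d)$.

\section{Proof of Theorem~\ref{thm:comp}}\label{sec:comp}

\subsection{The transfer function}
Part (2) requires $N=1$ in \eqref{eq:cong}. The rank count cannot give this, but the rotation can: an integer-valued function that differs from a constant by $\Delta g$ produces an eigenfunction, and the eigenvalues of the rotation are known.

\begin{lemma}\label{lem:gen}
The classes $[\mathbf{1}_{Q_0}],\dots,[\mathbf{1}_{Q_d}]$ generate $K$.
\end{lemma}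

\begin{proof}
Let $[f]\in K$ and $v=\operatorname{vol}(f)$. By Proposition~\ref{prop:K}(b), \eqref{eq:cong} holds with some $N,n_i$, and by Proposition~\ref{prop:transfer}, $\Pi f-v=\Delta g_1$ a.e., where $g_1=g/N$ is real, bounded and measurable. Let $u=e^{2\pi ig_1}$. Since $\Pi f$ is integer-valued, $u(x)/u(x-\alpha)=e^{-2\pi iv}$, that is, $u(x-\alpha)=e^{2\pi iv}u(x)$ a.e. The Fourier coefficients satisfy $e^{-2\pi im\cdot\alpha}\hat u(m)=e^{2\pi iv}\hat u(m)$ for $m\in\mathbb{Z}^d$. As $|u|=1$, some $\hat u(m)$ is nonzero, so $v=a_0+\sum_ia_i\alpha_i$ with integers $a_i$. Comparing with $Nv=n_0+\sum_{i\ge1}n_i\operatorname{sgn}(\alpha_i)\alpha_i$, rational independence gives $N\mid n_i$ for all $i$. Then $[f]-\sum_i(n_i/N)[\mathbf{1}_{Q_i}]$ is annihilated by $N$ in the torsion-free group $K$, so it is $0$.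
\end{proof}

\begin{proof}[Proof of part \textup{(2)}]
By Proposition~\ref{prop:K}(a) and Lemma~\ref{lem:gen}, \eqref{eq:cong} holds for $f=\mathbf{1}_S$ with $N=1$. Proposition~\ref{prop:transfer} gives both statements, with $\kappa_i=-\operatorname{sgn}(\alpha_i)n_i$.
\end{proof}

\subsection{From congruence to equidecomposition}
For part (1), the homological argument yields $\mathbf{1}_S\equiv\mathbf{1}_{S'}\pmod\Gamma$. We convert this into an equidecomposition of $S\cup E$ and $S'\cup E$ for an auxiliary set $E$ and then cancel $E$, by Zylev's argument.

In this subsection the empty set counts as polytopal, and inclusions, equalities and disjointness are understood up to null sets. Cutting along the affine hulls of all facets involved shows that unions, intersections and differences of polytopal sets are polytopal. An equidecomposition $A\sim A'$ is a bijection $\varphi:A\to A'$ that is a translation by a vector of $\Gamma$ on each of finitely many polytopes. Inverses and composites of such maps are of the same kind, so $\sim$ is an equivalence relation. If $T\subset A$ is polytopal, then so is $\varphi(T)$, and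 $T\sim\varphi(T)$, $A\setminus T\sim A'\setminus\varphi(T)$. Finally $A_1\sim A_1'$ and $A_2\sim A_2'$ imply $A_1\cup A_2\sim A_1'\cup A_2'$ when both unions are disjoint.

\begin{lemma}\label{lem:stable}
If $\mathbf{1}_S\equiv\mathbf{1}_{S'}\pmod\Gamma$, then there is a polytopal set $E$, disjoint from $S\cup S'$, with $S\cup E\sim S'\cup E$.
\end{lemma}

\begin{proof}
The difference $\mathbf{1}_S-\mathbf{1}_{S'}$ is a sum of terms $h-\tau_\gamma h$. Expanding each $h$ turns it into a sum of terms $\pm(\mathbf{1}_{T+\gamma}-\mathbf{1}_T)$ with $T$ a polytope, and $-(\mathbf{1}_{T+\gamma}-\mathbf{1}_T)=\mathbf{1}_{(T+\gamma)-\gamma}-\mathbf{1}_{T+\gamma}$ has the form with the plus sign. So there are finitely many polytopes $T_l$ and $T_l'=T_l+\gamma_l$, $\gamma_l\in\Gamma$, with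
\begin{equation}\label{eq:mult}
\mathbf{1}_S+\sum_l\mathbf{1}_{T_l}=\mathbf{1}_{S'}+\sum_l\mathbf{1}_{T_l'}\quad\text{a.e.}
\end{equation}
Choose $m_l\in\mathbb{Z}^d$ such that the sets $E_l=T_l+m_l$ are pairwise disjoint and disjoint from $S\cup S'$, and let $E=\bigcup_lE_l$. Consider the cells cut out by the affine hulls of the facets of the $T_l$, the $T_l'$ and the polytopes that make up $S$ and $S'$. Each cell $Y$ is contained in or disjoint from each of these sets. Decompose $S\cup E$ into the pieces $Y$ for $Y\subset S$ and $Y+m_l\subset E_l$ for $Y\subset T_l$. Decompose $S'\cup E$ into the pieces $Y$ for $Y\subset S'$ and $Y-\gamma_l+m_l\subset E_l$ for $Y\subset T_l'$. By \eqref{eq:mult}, each cell $Y$ gives rise to the same number of pieces in the two decompositions, and all of them are translates of $Y$ by vectors of $\Gamma$. Matching them bijectively, cell by cell, gives $S\cup E\sim S'\cup E$.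
\end{proof}

The cancellation needs room to move: a small set must fit, after cutting, into any larger one. This is where the density of $\Gamma$ enters.

\begin{lemma}\label{lem:fit}
If $T,D$ are polytopal and $|T|<|D|$, then $T\sim T'$ for some polytopal set $T'\subset D$.
\end{lemma}

\begin{proof}
Choose $\eta\in(0,1)$ with $|T|(1-\eta)^{-d}<|D|$. The boundaries of $T$ and $D$ lie in finitely many bounded pieces of hyperplanes, which meet $O(\delta^{-(d-1)})$ cubes of a grid of side comparable to $\delta$. So, as $\delta\to0$, the number of cubes of the grid of side $(1-\eta)\delta$ that meet $T$ is $(|T|+o(1))(1-\eta)^{-d}\delta^{-d}$, and the number of cubes of the grid of side $\delta$ contained in $D$ is $(|D|+o(1))\delta^{-d}$. Fix $\delta$ such that the first number is smaller, and assign to the small cubes distinct large cubes in $D$. The translations that carry a small cube into its large cube form a cube of side $\eta\delta$. By Kronecker's theorem, rational independence implies that $\Gamma$ is dense in $\mathbb{R}^d$, so one of these translations lies in $\Gamma$. Cut $T$ along the finer grid and apply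 these translations to the parts.
\end{proof}

\begin{lemma}\label{lem:cancel}
Let $A,A',T$ be polytopal, with $T$ disjoint from $A$ and from $A'$. If $|A|>2|T|$ and $A\cup T\sim A'\cup T$, then $A\sim A'$.
\end{lemma}

\begin{proof}
Let $\varphi:A\cup T\to A'\cup T$ be the piecewise translation. It need not map $A$ into $A'$, so we exchange $T$ for a copy inside the part of $A$ that $\varphi$ does map into $A'$. Let $D=A\setminus\varphi^{-1}(T)$. Then $|D|\ge|A|-|T|>|T|$, and Lemma~\ref{lem:fit} gives $T'\subset D$ with $T'\sim T$. We have $\varphi(T')\subset A'$ and $T\sim T'\sim\varphi(T')$, so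
$$A\sim(A\setminus T')\cup T=(A\cup T)\setminus T'\sim(A'\cup T)\setminus\varphi(T')=(A'\setminus\varphi(T'))\cup T\sim A'.\qedhere$$
\end{proof}

\begin{proof}[Proof of part \textup{(1)}]
If $S\sim S'$, then $\mathbf{1}_S-\mathbf{1}_{S'}=\sum_i(\mathbf{1}_{S_i}-\tau_{\gamma_i}\mathbf{1}_{S_i})\equiv0\pmod\Gamma$, so the volumes agree, and the invariants agree by Lemma~\ref{lem:compare}.

Conversely, suppose that the volumes and the invariants agree, and let $f=\mathbf{1}_S-\mathbf{1}_{S'}$. By Lemma~\ref{lem:compare} the invariants of $f$ vanish, so $[f]\in K$ by Proposition~\ref{prop:K}(a). Since $\operatorname{vol}(f)=0$, part (b) gives $[f]=0$. Let $E$ be as in Lemma~\ref{lem:stable}. As $|S|>0$, we can cut $E$ into polytopes $T_1,\dots,T_r$ with disjoint interiors and $|T_i|<|S|/2$. For $i=r,r-1,\dots,1$ apply Lemma~\ref{lem:cancel} with $T=T_i$, $A=S\cup T_1\cup\dots\cup T_{i-1}$ and $A'=S'\cup T_1\cup\dots\cup T_{i-1}$; the hypothesis $|A|\ge|S|>2|T_i|$ holds at each step. The last step gives $S\sim S'$.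
\end{proof}

\begin{proof}[Proof of part \textup{(3)}]
If all invariants of $S$ vanish, part (2) gives the stated form of $\chi_S-|S|$. A function $g$ of that form is bounded and measurable, so $S$ is then a bounded remainder set by Lemma~\ref{lem:tele}. A convex polytope that is a bounded remainder set has vanishing invariants by (K1). This proves the equivalence. Two convex polytopes of equal volume that are bounded remainder sets have all invariants equal to zero, and part (1) applies.
\end{proof}

\begin{thebibliography}{9}

\bibitem{GL}
Sigrid Grepstad and Nir Lev, \emph{Sets of bounded discrepancy for multi-dimensional irrational rotation}, arXiv:1404.0165 (2014).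

\end{thebibliography}
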